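\title{Fourier frames for sums of self-similar Cantor measures of different dimensions}

\begin{abstract}
We construct pairs of self-similar Cantor measures on the real line that have different dimensions and whose sum has a Fourier frame. The simplest pair lives in base $6$, with digit sets $\{0,2,4\}$ and $\{0,3\}$. The construction rests on a general gluing criterion: frames for measures $\rho_i$ combine to a frame for $\sum_i\rho_i$ when each $\rho_i$ has a sequence of exponentials whose weak limit is bounded away from zero on $\rho_i$ and vanishes on the other summands. With generic dilations the criterion gives sums of any finite number of Cantor measures with dimensions prescribed in a dense subset of $(0,1)$. We also show that too much Fourier decay in one component rules out a frame.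
\end{abstract}

\section{Introduction}\label{sec:intro}

Write $e(t)=e^{2\pi i t}$ and $e_\lambda(x)=e(\langle\lambda,x\rangle)$ for $\lambda,x\in\mathbb R^d$. Let $\rho$ be a positive finite Borel measure on $\mathbb R^d$, and let $\langle f,g\rangle_\rho=\int f\bar g\,d\rho$. A \emph{Fourier frame} for $L^2(\rho)$ is a system $E(\Lambda)=\{e_\lambda\}_{\lambda\in\Lambda}$, with $\Lambda\subset\mathbb R^d$ a countable set, for which there are constants $0<A,B<\infty$ such that
\begin{equation}\label{eq:frame}
A\|f\|^2_{L^2(\rho)}\le\sum_{\lambda\in\Lambda}|\langle f,e_\lambda\rangle_\rho|^2\le B\|f\|^2_{L^2(\rho)}\qquad\text{for all } f\in L^2(\rho).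
\end{equation}
We then say that $\rho$ \emph{has a Fourier frame}. The two inequalities say that the Fourier coefficients of $f$ along $\Lambda$ determine $f$ and measure its norm up to the factor $B/A$. For a probability measure, an orthonormal basis of exponentials is a frame with $A=B=1$; the model is Lebesgue measure on $[0,1]$ with $\Lambda=\mathbb Z$.

One set $\Lambda$ must serve all parts of $\rho$ at once, so a Fourier frame forces some uniformity on the measure. It is known that a measure with a Fourier frame is of \emph{pure type}: it is discrete, absolutely continuous, or singular continuous. Within the singular continuous class one may ask whether all parts of $\rho$ must have the same dimension. In $\mathbb R^d$ with $d\ge2$ this is known to be false: the sum of an arc length measure and a surface measure can have a Fourier frame. On the line the natural test objects are Cantor measures.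

Let $S_j(x)=r_jx+b_j$ ($j=1,\dots,n$, $n\ge2$) with $0<|r_j|<1$ and $b_j\in\mathbb R$, and let $K$ be the attractor, the unique nonempty compact set with $K=\bigcup_jS_j(K)$. Assume the \emph{strong separation condition}: the sets $S_1(K),\dots,S_n(K)$ are pairwise disjoint. Given weights $p_j>0$ with $\sum_jp_j=1$, the \emph{self-similar Cantor measure} is the unique Borel probability measure $\mu$ with $\mu=\sum_jp_j\,\mu\circ S_j^{-1}$; it is supported on $K$. Its dimension is
\[
\dim\mu=\inf\{\dim_HA: A\subset\mathbb R\text{ Borel},\ \mu(\mathbb R\setminus A)=0\}=\frac{\sum_jp_j\log p_j}{\sum_jp_j\log|r_j|}.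
\]
For the \emph{natural weights} $p_j=|r_j|^s$, where $\sum_j|r_j|^s=1$, this equals $s=\dim_HK$. The following question comes from \cite{Lev}.

\medskip
\noindent\emph{Are there self-similar Cantor measures $\mu$ and $\nu$ on $\mathbb R$ of different dimensions such that $\mu+\nu$ has a Fourier frame?}
\medskip

The answer is yes. For integers $p,q\ge2$ put $N=pq$ and $D=\{0,q,2q,\dots,(p-1)q\}$, and let $\mu_{p,q}$ be the self-similar measure of the maps $x\mapsto(x+d)/N$, $d\in D$, with equal weights $1/p$. Each map sends $J=[0,\frac{q(p-1)}{N-1}]$ into itself, so the attractor lies in $J$. The images of $J$ have left endpoints spaced by $q/N$ and length $\frac{q(p-1)}{N(N-1)}<\frac qN$, so strong separation holds. The weights are natural, and $\dim\mu_{p,q}=\log p/\log(pq)$.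

\begin{theorem}\label{thm:main}
Let $p,q\ge2$ be integers, neither of which divides the other. Then $\mu_{p,q}+\mu_{q,p}$ has a Fourier frame, and the two measures have dimensions
$\frac{\log p}{\log pq}\ne\frac{\log q}{\log pq}$. For every $\varepsilon>0$ the frame can be chosen with $B/A\le1+\varepsilon$.
\end{theorem}

The case $(p,q)=(3,2)$ gives the measures generated by $x\mapsto(x+d)/6$ with $d\in\{0,2,4\}$ and with $d\in\{0,3\}$, of dimensions $\log3/\log6$ and $\log2/\log6$.

Section~\ref{sec:count} explains why a counting argument suggests the opposite answer, and shows that this argument does rule out a frame when some component has enough Fourier decay (Proposition~\ref{prop:decay}). Section~\ref{sec:example} works out the base $6$ pair and shows how the absence of decay is used. Section~\ref{sec:glue} proves the gluing criterion (Theorem~\ref{thm:glue}), Section~\ref{sec:mupq} verifies its hypotheses for $\mu_{p,q}$ and $\mu_{q,p}$, and Section~\ref{sec:dilate} replaces arithmetic by generic dilations to reach a dense set of dimensions (Theorem~\ref{thm:dilate}).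

\subsection*{Conventions}
For a finite measure $\mu$ on $\mathbb R$ let $\hat\mu(\xi)=\int e(-\xi x)\,d\mu(x)$. We write $f_n\rightharpoonup f$ in $L^2(\rho)$ if $\langle f_n,g\rangle_\rho\to\langle f,g\rangle_\rho$ for all $g\in L^2(\rho)$, and we use two facts.
\begin{itemize}
\item[(W1)] If $(f_n)$ is bounded in $L^2(\rho)$, it suffices to test against $g$ in a set with dense linear span.
\item[(W2)] If $|f_n|\le1$ and $f_n\rightharpoonup f$, then $|f|\le1$ a.e. Indeed, testing against $g=\mathbf 1_Ef/|f|$ with $E=\{|f|>1\}$ gives $\int_E|f|\,d\rho\le\rho(E)$, so $\rho(E)=0$.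
\end{itemize}
For a self-similar Cantor measure $\mu$ and a word $w=(j_1,\dots,j_k)$ let $S_w=S_{j_1}\circ\dots\circ S_{j_k}$, $r_w=\prod_ir_{j_i}$, $p_w=\prod_ip_{j_i}$, and call $K_w=S_w(K)$ a \emph{cylinder of level $k$}. The cylinders of level $k$ cover $K$. They are pairwise disjoint, since two of them whose words first differ at place $i$ lie in the images of two disjoint sets $S_j(K)$, $S_{j'}(K)$ under the injective map $S_{j_1}\circ\dots\circ S_{j_{i-1}}$. Iterating the self-similarity relation gives $\mu=\sum_{|w|=k}p_w\,\mu\circ S_w^{-1}$, and the $w$-th term is carried by $K_w$. Hence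
\begin{equation}\label{eq:cyl}
\mu|_{K_w}=p_w\,\mu\circ S_w^{-1},\qquad \mu(K_w)=p_w .
\end{equation}
In particular $\mu$ has no atoms, because $p_w\le(\max_jp_j)^{k}\to0$. A \emph{step function of level $k$} is a linear combination of the $\mathbf 1_{K_w}$ with $|w|=k$; it is also a step function of every higher level. Step functions are dense in $L^2(\mu)$: the diameters of cylinders tend to $0$ uniformly, so step functions approximate continuous functions uniformly on $K$, and continuous functions are dense.

\section{Counting frequencies and Fourier decay}\label{sec:count}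

The upper frame inequality limits how densely $\Lambda$ can be packed. Exponentials with nearby frequencies are almost proportional on a short interval, so if that interval has large mass, only few frequencies can be close together.

\begin{lemma}\label{lem:count}
Let $\rho$ be a finite measure on $\mathbb R$ and let $E(\Lambda)$ satisfy the upper inequality in \eqref{eq:frame}. Suppose that for some $x_0\in\mathbb R$, $c>0$ and $s\ge0$,
\begin{equation}\label{eq:mass}
\rho([x_0-r,x_0+r])\ge c\,r^s\qquad(0<r\le1).
\end{equation}
Then, with $C_1=2\cdot8^sB/c$,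
\[
\#\big(\Lambda\cap[x-R,x+R]\big)\le C_1R^s\qquad(x\in\mathbb R,\ R\ge1).
\]
\end{lemma}

\begin{proof}
Let $r=1/(8R)$, $\beta=[x_0-r,x_0+r]$ and $f=e_x\mathbf 1_\beta$. If $|\lambda-x|\le R$ and $y\in\beta$, then $|2\pi(x-\lambda)(y-x_0)|\le\pi/4$, so
\[
|\langle f,e_\lambda\rangle_\rho|=\Big|\int_\beta e\big((x-\lambda)(y-x_0)\big)\,d\rho(y)\Big|\ge\cos\frac\pi4\cdot\rho(\beta).
\]
The upper inequality gives $\#(\Lambda\cap[x-R,x+R])\cdot\rho(\beta)^2/2\le B\rho(\beta)$. The count is therefore at most $2B/\rho(\beta)\le 2Bc^{-1}(8R)^s$.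
\end{proof}

\begin{lemma}\label{lem:mass}
A self-similar Cantor measure $\mu$ with natural weights and dimension $s$ satisfies \eqref{eq:mass} at every $x_0\in K$.
\end{lemma}

\begin{proof}
Let $\Delta=\operatorname{diam}K>0$, $r_*=\min_j|r_j|$ and $0<r\le1$. If $\Delta\le r$, the interval contains $K$ and has mass $1\ge r^s$. Otherwise let $K_w$ be the cylinder of lowest level that contains $x_0$ and has diameter $|r_w|\Delta\le r$. Its parent has diameter greater than $r$, so $|r_w|\ge r_*r/\Delta$. The interval contains $K_w$, and $\mu(K_w)=|r_w|^s\ge(r_*/\Delta)^sr^s$ by \eqref{eq:cyl}.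
\end{proof}

These lemmas suggest a negative answer to the question. Take $\rho=\mu_{3,2}+\mu_{2,3}$. Since $\rho\ge\mu_{2,3}$, condition \eqref{eq:mass} holds with $s=\log2/\log6$, so a frame for $\rho$ has at most $C_12^n$ frequencies in any window of length $2\cdot6^n$. On the other hand, the step functions of level $n$ for $\mu_{3,2}$ form a space of dimension $3^n$, and they vary only at scale $6^{-n}$. If the lower frame inequality for this space had to come from one window of length about $6^n$, the coefficient map to that window would be injective, and the window would need $3^n$ frequencies. The same count rules out the obvious candidate, the union of frames for the two summands: the orthonormal basis for $\mu_{3,2}$ in Lemma~\ref{lem:onb} has $3^n$ frequencies in $[0,6^n]$.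

The weak point is the assumption that Fourier energy is localized in a window. Localization is a consequence of Fourier decay, and with enough decay the count does become a proof.

\begin{proposition}\label{prop:decay}
Let $\rho$ be a measure on $\mathbb R$ with a Fourier frame, let $0\le s<1$, and suppose that \eqref{eq:mass} holds for some $x_0$ and $c>0$. If a measure $\nu$ with $0\ne\nu\le\rho$ satisfies $|\hat\nu(\xi)|\le C_0|\xi|^{-\gamma}$ for $|\xi|\ge1$, then $\gamma\le s/2$.
\end{proposition}

\begin{proof}
Let $E(\Lambda)$ be a frame with bounds $A,B$. Write $d\nu=g\,d\rho$ with $0\le g\le1$. For $x\in\mathbb R$ we have $\langle ge_x,e_\lambda\rangle_\rho=\hat\nu(\lambda-x)$, so the lower frame inequality gives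
\[
\sum_{\lambda\in\Lambda}|\hat\nu(\lambda-x)|^2\ge a:=A\int g^2\,d\rho>0\qquad\text{for every }x .
\]
Suppose $2\gamma>s$. For $R\ge1$, split $\{|\lambda-x|>R\}$ into the shells $2^kR<|\lambda-x|\le2^{k+1}R$ and apply Lemma~\ref{lem:count} to each:
\[
\sum_{|\lambda-x|>R}|\hat\nu(\lambda-x)|^2\le\sum_{k\ge0}C_0^2(2^kR)^{-2\gamma}\,C_1(2^{k+1}R)^s=C_0^2C_12^sR^{s-2\gamma}\sum_{k\ge0}2^{k(s-2\gamma)} .
\]
The series converges, and the right side is less than $a$ for some $R$ that does not depend on $x$. So every interval $[x-R,x+R]$ meets $\Lambda$. The interval $[-R',R']$ contains $\lfloor 2R'/(3R)\rfloor$ pairwise disjoint intervals of this form, hence at least that many points of $\Lambda$. Lemma~\ref{lem:count} allows at most $C_1(R')^s$ points, and since $s<1$ this is a contradiction for large $R'$.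
\end{proof}

\begin{example}\label{ex:leb}
Let $\mathcal L$ be Lebesgue measure on $[0,1]$. Then $|\hat{\mathcal L}(\xi)|=|\sin\pi\xi|/(\pi|\xi|)$, so $\gamma=1$ is admissible, and $1>s/2$ for $s=\dim\mu_{p,q}<1$. Thus $\mathcal L+\mu_{p,q}$ has no Fourier frame, in agreement with the pure type property.
\end{example}

Now let $\mu,\nu$ be self-similar Cantor measures with natural weights and dimensions $s<t$, and suppose that $\mu+\nu$ has a Fourier frame. Then $s<t\le1$, and Lemma~\ref{lem:mass} for $\mu$ gives \eqref{eq:mass} for $\mu+\nu$. By Proposition~\ref{prop:decay}, neither measure has Fourier decay exponent above $s/2$. The bound is set by the smaller dimension, so some lack of Fourier decay in the larger component is unavoidable. The construction below uses measures whose Fourier transforms do not tend to zero at all.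

\section{The base 6 example}\label{sec:example}

Let $\mu=\mu_{3,2}$ and $\nu=\mu_{2,3}$. Each is the law of $x=\sum_{k\ge1}d_k6^{-k}$ with independent, uniformly distributed digits, taken from $\{0,2,4\}$ for $\mu$ and from $\{0,3\}$ for $\nu$ (this law satisfies the self-similarity relation). The supports lie in $[0,\frac45]$ and $[0,\frac35]$.

For integers $c$ and $n\ge0$, the first $n$ digits contribute an integer to $c6^nx$. Therefore
\[
e(c6^nx)=e\Big(\frac{c\,d_{n+1}}6\Big)\,e\Big(\frac{c\,y}6\Big),\qquad y=\sum_{k\ge1}d_{n+1+k}6^{-k},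
\]
where the two factors are independent and $y$ has the same law as $x$.

\emph{The case $c=3$.} Under $\nu$ the first factor is $e(0)=1$ or $e(\frac32)=-1$ with equal probability, so the mean of $e(3\cdot6^nx)$ is $0$. Under $\mu$ the digit is even, so the first factor is $1$, and $y/2\in[0,\frac25]$. Then $\operatorname{Re}e(\frac y2-\frac15)\ge\cos\frac{2\pi}5>0$, and the mean $\gamma_1$ of $e(3\cdot 6^nx)$, which does not depend on $n$, has $|\gamma_1|\ge\cos\frac{2\pi}5$.

\emph{The case $c=2$.} Under $\mu$ the first factor takes the values $1,e(\frac23),e(\frac43)$, the cube roots of unity, so the mean is $0$. Under $\nu$ the first factor is $1$ and $y/3\in[0,\frac15]$, so the mean $\gamma_2$ has $|\gamma_2|\ge\cos\frac\pi5$.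

A step function $g$ of level $r$ depends only on $d_1,\dots,d_r$, so for $n\ge r$ it is independent of $e(c6^nx)$, and the mean of the product is the product of the means. By (W1),
\[
e_{3\cdot6^n}\rightharpoonup\begin{cases}\gamma_1&\text{in }L^2(\mu),\\0&\text{in }L^2(\nu),\end{cases}\qquad\qquad e_{2\cdot6^n}\rightharpoonup\begin{cases}0&\text{in }L^2(\mu),\\ \gamma_2&\text{in }L^2(\nu).\end{cases}
\]

This is how exponentials, which have modulus $1$ everywhere, can act as cut-off functions. We shall see that $\mu$ and $\nu$ are carried by disjoint sets $X_1,X_2$, so $L^2(\mu+\nu)=L^2(\mu)\oplus L^2(\nu)$, and that there are orthonormal bases $E(\Lambda_1)$ of $L^2(\mu)$ and $E(\Lambda_2)$ of $L^2(\nu)$. The \emph{model vectors}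
\[
\gamma_1e_a\mathbf 1_{X_1}\ (a\in\Lambda_1),\qquad\gamma_2e_a\mathbf 1_{X_2}\ (a\in\Lambda_2)
\]
form an orthogonal basis of $L^2(\mu+\nu)$. They are not exponentials, but they are weak limits of exponentials: $e_{a+3\cdot6^n}\rightharpoonup\gamma_1e_a\mathbf 1_{X_1}$ and $e_{a+2\cdot6^n}\rightharpoonup\gamma_2e_a\mathbf 1_{X_2}$. Each frequency $a$ may be moved by its own shift, as far away as we like, and the count of Section~\ref{sec:count} no longer obstructs.

The difficulty is that the convergence is only weak. The error $u=e_{a+3\cdot6^n}-\gamma_1e_a\mathbf 1_{X_1}$ has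
$\|u\|^2=2-2\operatorname{Re}\langle e_{3\cdot6^n},\gamma_1\mathbf 1_{X_1}\rangle+|\gamma_1|^2\to2-|\gamma_1|^2\ge1\ge|\gamma_1|^2$, so it is at least as large as the vector it approximates. Replacing each model vector by one exponential is therefore not a small perturbation. The remedy is to replace each model vector by $M$ exponentials with \emph{different} shifts. The model system repeated $M$ times has frame bounds of order $M$. The errors tend weakly to zero, so they can be chosen one after another almost orthogonal to all earlier errors, and an almost orthogonal family of vectors of bounded norm satisfies an upper frame inequality with a constant that does not depend on $M$. For large $M$ the model system wins. Taking $M_i\approx T/|\gamma_i|^2$ copies on $X_i$ balances the two components and makes $B/A$ close to $1$.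

\section{The gluing criterion}\label{sec:glue}

\begin{theorem}\label{thm:glue}
Let $I$ be finite or countable with $|I|\ge2$, and let $\rho_i$ $(i\in I)$ be nonzero positive Borel measures on $\mathbb R^d$ such that $\rho=\sum_i\rho_i$ is finite. Assume:
\begin{itemize}
\item[(a)] for each $i$, $L^2(\rho_i)$ has a Fourier frame $E(\Lambda_i)$ with bounds $A_i\le B_i$;
\item[(b)] for each $i$ there are a sequence $(h_n^{(i)})_n\subset\mathbb R^d$ and a function $\varphi_i$ such that $e_{h_n^{(i)}}\rightharpoonup\varphi_i$ in $L^2(\rho_i)$, where $0<\alpha_i\le|\varphi_i|\le\beta_i$ $\rho_i$-a.e., and $e_{h_n^{(i)}}\rightharpoonup0$ in $L^2(\rho_j)$ for all $j\ne i$;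
\item[(c)] $C=\sup_iB_i\beta_i^2<\infty$ and $\kappa=\sup_i\dfrac{B_i\beta_i^2}{A_i\alpha_i^2}<\infty$.
\end{itemize}
Then for every $\varepsilon>0$ the measure $\rho$ has a Fourier frame with $B/A\le(1+\varepsilon)\kappa$.
\end{theorem}

By (W2) one may always take $\beta_i=1$, and (c) is automatic when $I$ is finite. The number $B_i\beta_i^2/(A_i\alpha_i^2)$ is the ratio of frame bounds that the hypotheses give for the system $\{e_a\varphi_i\}_{a\in\Lambda_i}$ in $L^2(\rho_i)$; the theorem says that gluing costs only a factor $1+\varepsilon$ over the worst of these ratios. We first record the estimate for the errors.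

\begin{lemma}\label{lem:bessel}
Let $u_1,u_2,\dots$ be vectors in a Hilbert space with $\|u_j\|^2\le W$ and $|\langle u_k,u_j\rangle|\le W2^{-k-j}$ for $k\ne j$. Then $\sum_j|\langle f,u_j\rangle|^2\le2W\|f\|^2$ for all $f$.
\end{lemma}

\begin{proof}
For scalars $c_1,\dots,c_J$, expanding the square and using the Cauchy--Schwarz inequality,
\[
\Big\|\sum_jc_ju_j\Big\|^2\le W\sum_j|c_j|^2+W\Big(\sum_j2^{-j}|c_j|\Big)^2\le W\Big(1+\frac13\Big)\sum_j|c_j|^2\le 2W\sum_j|c_j|^2 .
\]
Take $c_j=\langle f,u_j\rangle$ and $\Sigma=\sum_{j\le J}|c_j|^2$. Then $\Sigma=\langle f,\sum_{j\le J}c_ju_j\rangle\le\|f\|\sqrt{2W\Sigma}$, so $\Sigma\le2W\|f\|^2$. Let $J\to\infty$.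
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:glue}]
Norms and inner products without subscript are those of $L^2(\rho)$, and $W=\rho(\mathbb R^d)$.

\emph{Step 1: the $\rho_i$ live on disjoint sets.} Hypothesis (b) concerns separate spaces $L^2(\rho_j)$. To obtain one weak limit in $L^2(\rho)$, we must know that the summands do not overlap. Let $g_i=d\rho_i/d\rho$, fix $i\ne j$, and let $d\sigma=\min(g_i,g_j)\,d\rho$. Since $\sigma\le\rho_i$ and $\sigma\le\rho_j$, we have $d\sigma=g\,d\rho_i=g'\,d\rho_j$ with $0\le g,g'\le1$. For a bounded Borel function $\psi$, hypothesis (b) in $L^2(\rho_i)$ and in $L^2(\rho_j)$ gives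
\[
\int e_{h_n^{(i)}}\psi\,d\sigma=\int e_{h_n^{(i)}}\psi g\,d\rho_i\to\int\varphi_i\psi\,d\sigma,\qquad\int e_{h_n^{(i)}}\psi\,d\sigma=\int e_{h_n^{(i)}}\psi g'\,d\rho_j\to0 .
\]
Hence $\varphi_i=0$ $\sigma$-a.e. But $|\varphi_i|\ge\alpha_i>0$ $\rho_i$-a.e., hence $\sigma$-a.e., so $\sigma=0$; that is, $\{g_i>0\}\cap\{g_j>0\}$ is $\rho$-null. The Borel sets $X_i=\{g_i>0\}\setminus\bigcup_{j\ne i}\{g_j>0\}$ are pairwise disjoint, and $\rho_i=\rho|_{X_i}$, because $I$ is countable and $\sum_jg_j=1$ a.e. In particular $\|f\|^2=\sum_i\|f\|^2_{L^2(\rho_i)}$.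

\emph{Step 2: weak limits in $L^2(\rho)$.} Redefine $\varphi_i$ to be $0$ off $X_i$. For $f\in L^2(\rho)$ write $\langle e_{h_n^{(i)}},f\rangle=\sum_j\langle e_{h_n^{(i)}},f\rangle_{\rho_j}$. The $i$-th term tends to $\langle\varphi_i,f\rangle_{\rho_i}=\langle\varphi_i,f\rangle$ and the others tend to $0$. The $j$-th term is bounded by $\int|f|\,d\rho_j$, and these bounds sum to $\int|f|\,d\rho<\infty$. By dominated convergence for series, $e_{h_n^{(i)}}\rightharpoonup\varphi_i$ in $L^2(\rho)$. Multiplication by $e_a$ is unitary, so for each $a\in\mathbb R^d$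
\begin{equation}\label{eq:weak}
e_{a+h_n^{(i)}}-e_a\varphi_i\rightharpoonup0\quad\text{in }L^2(\rho),
\end{equation}
and
\begin{equation}\label{eq:norm}
\|e_{a+h_n^{(i)}}-e_a\varphi_i\|^2=W-2\operatorname{Re}\langle e_{h_n^{(i)}},\varphi_i\rangle+\|\varphi_i\|^2\to W-\|\varphi_i\|^2<W,
\end{equation}
where $\|\varphi_i\|^2\ge\alpha_i^2\rho_i(\mathbb R^d)>0$. Moreover
\begin{equation}\label{eq:infty}
|h_n^{(i)}|\to\infty .
\end{equation}
Otherwise a subsequence converges to some $h$, and along it $e_{h_n^{(i)}}\to e_h$ in $L^2(\rho_j)$ by dominated convergence, for any $j\ne i$. The weak limit there is $0$, so $e_h=0$ in $L^2(\rho_j)$, which is impossible as $\rho_j\ne0$.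

\emph{Step 3: the model system.} Fix $T>2W$ and let $M_i=\lceil T/(A_i\alpha_i^2)\rceil$. The triples $(i,a,m)$ with $i\in I$, $a\in\Lambda_i$, $1\le m\le M_i$ form a countable set. Enumerate it as $(i_j,a_j,m_j)$, $j=1,2,\dots$, and put $v_j=e_{a_j}\varphi_{i_j}$, so that each vector $e_a\varphi_i$ occurs $M_i$ times. Since $\varphi_i$ vanishes off $X_i$, we have $\langle f,e_a\varphi_i\rangle=\langle f\bar\varphi_i,e_a\rangle_{\rho_i}$, and
\[
\sum_j|\langle f,v_j\rangle|^2=\sum_iM_i\sum_{a\in\Lambda_i}|\langle f\bar\varphi_i,e_a\rangle_{\rho_i}|^2 .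
\]
By (a) applied to $f\bar\varphi_i$ and the bounds on $|\varphi_i|$, the $i$-th term lies between $M_iA_i\alpha_i^2\|f\|^2_{L^2(\rho_i)}$ and $M_iB_i\beta_i^2\|f\|^2_{L^2(\rho_i)}$. Here $M_iA_i\alpha_i^2\ge T$, and since $M_i\le T/(A_i\alpha_i^2)+1$, hypothesis (c) gives $M_iB_i\beta_i^2\le\kappa T+C$. Summing over $i$,
\begin{equation}\label{eq:model}
T\|f\|^2\le\sum_j|\langle f,v_j\rangle|^2\le(\kappa T+C)\|f\|^2 .
\end{equation}

\emph{Step 4: the frequencies.} We choose $n_1,n_2,\dots$ inductively and set $\lambda_j=a_j+h^{(i_j)}_{n_j}$ and $u_j=e_{\lambda_j}-v_j$. Given $n_1,\dots,n_{j-1}$, take $n_j$ so large that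
\[
\lambda_j\notin\{\lambda_1,\dots,\lambda_{j-1}\},\qquad\|u_j\|^2\le W,\qquad|\langle u_k,u_j\rangle|\le W2^{-k-j}\quad(k<j).
\]
These are finitely many conditions, and they hold for all large $n_j$ by \eqref{eq:infty}, \eqref{eq:norm} and \eqref{eq:weak}, respectively. Let $\Lambda=\{\lambda_j\}$; the first condition ensures that a sum over $\Lambda$ is the same as a sum over $j$. Lemma~\ref{lem:bessel} gives $\sum_j|\langle f,u_j\rangle|^2\le2W\|f\|^2$, with a constant that does not depend on $T$.

\emph{Step 5: the bounds.} Since $\langle f,e_{\lambda_j}\rangle=\langle f,v_j\rangle+\langle f,u_j\rangle$, the triangle inequality in $\ell^2$ and \eqref{eq:model} give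
\[
\big(\sqrt T-\sqrt{2W}\big)^2\|f\|^2\le\sum_{\lambda\in\Lambda}|\langle f,e_\lambda\rangle|^2\le\big(\sqrt{\kappa T+C}+\sqrt{2W}\big)^2\|f\|^2 .
\]
The lower constant is positive because $T>2W$, and the ratio of the two constants tends to $\kappa$ as $T\to\infty$.
\end{proof}

\begin{remark}
For mutually singular $\rho_i$, hypothesis (a) is necessary: apply \eqref{eq:frame} for $\rho$ to functions that vanish off $X_i$. Hypothesis (b) cannot be dropped: $\mathcal L$ and $\mu_{p,q}$ both have orthonormal bases of exponentials, but their sum has no frame by Example~\ref{ex:leb}. There (b) fails on $\mathcal L$, since \eqref{eq:infty} and the Riemann--Lebesgue lemma force the weak limit in $L^2(\mathcal L)$ to be $0$. Hypothesis (c) enters only in the upper bound of \eqref{eq:model}.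
\end{remark}

\section{The measures $\mu_{p,q}$}\label{sec:mupq}

Fix $p,q\ge2$ and write $\mu=\mu_{p,q}$, $N=pq$. We index the maps by the digits. For $w=(d_1,\dots,d_n)\in D^n$ we have $S_w(y)=x_w+N^{-n}y$ with $x_w=\sum_{k=1}^nN^{-k}d_k$, and \eqref{eq:cyl} gives
\begin{equation}\label{eq:cylint}
\langle\mathbf 1_{K_w},e_\lambda\rangle_\mu=p^{-n}e(-\lambda x_w)\,\hat\mu(N^{-n}\lambda).
\end{equation}
Both hypotheses (a) and (b) of Theorem~\ref{thm:glue} depend on where $\hat\mu$ vanishes.

\begin{lemma}\label{lem:zeros}
We have $\hat\mu(\xi)=0$ if and only if $\xi=N^ja$ with integers $j\ge0$ and $a$, $p\nmid a$. In particular $\hat\mu(\xi)\ne0$ for $|\xi|<1$, $\hat\mu(p)\ne0$, and $\hat\mu(q)=0$ if $p\nmid q$. Also $\hat\mu(cN^k)=\hat\mu(c)$ for $c\in\mathbb Z$, $k\ge0$.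
\end{lemma}

\begin{proof}
Let $m(\xi)=\frac1p\sum_{b=0}^{p-1}e(-qb\xi)$. Self-similarity gives $\hat\mu(\xi)=m(\xi/N)\hat\mu(\xi/N)$. As $m=1$ on $\mathbb Z$, this yields $\hat\mu(cN^k)=\hat\mu(cN^{k-1})$ for $k\ge1$, which is the last claim. Iterating,
\[
\hat\mu(\xi)=\hat\mu(N^{-n}\xi)\prod_{k=1}^nm(N^{-k}\xi).
\]
For large $n$ the first factor is nonzero, since $\hat\mu$ is continuous and $\hat\mu(0)=1$. So $\hat\mu(\xi)=0$ exactly when $m(N^{-k}\xi)=0$ for some $k\ge1$. The geometric sum $m(\eta)$ vanishes exactly when $e(-q\eta)$ is a $p$-th root of unity other than $1$, that is, when $\eta=a/N$ with $a\in\mathbb Z$, $p\nmid a$. With $\eta=N^{-k}\xi$ this reads $\xi=N^{k-1}a$.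

Such $\xi$ are nonzero integers, so $|\xi|\ge1$. If $p=N^ja$, then $j=0$ because $N>p$, so $a=p$ is divisible by $p$; thus $\hat\mu(p)\ne0$. If $p\nmid q$, then $q=N^0q$ is a zero.
\end{proof}

\begin{lemma}\label{lem:onb}
Let $\Lambda_n=\{\sum_{k=0}^{n-1}N^kl_k:0\le l_k\le p-1\}$ and $\Lambda=\bigcup_n\Lambda_n$. Then $E(\Lambda)$ is an orthonormal basis of $L^2(\mu)$.
\end{lemma}

The idea is to compare $E(\Lambda_n)$ with the step functions of level $n$. Both families have $p^n$ members, and by \eqref{eq:cylint} they are linked by the matrix with entries $e(-\lambda x_w)$, up to the factors $\hat\mu(N^{-n}\lambda)$. For $n=1$ the entries are $e(-l\cdot qb/N)=e(-lb/p)$, which is the discrete Fourier matrix of order $p$; this is why $D$ has spacing $q=N/p$. The factors $\hat\mu(N^{-n}\lambda)$ stay away from $0$ uniformly in $n$, and that gives completeness.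

\begin{proof}
By uniqueness of base $N$ expansions, $\#\Lambda_n=p^n$, and $\Lambda_n\subset\Lambda_{n+1}$. We claim that the square matrix $U=\big(p^{-n/2}e(-\lambda x_w)\big)_{\lambda\in\Lambda_n,\,w\in D^n}$ is unitary. Its columns have norm $1$. Let $w\ne w'$, let $r$ be the largest index with $d_r\ne d_r'$, and let $z=x_w-x_{w'}=\sum_{k\le r}N^{-k}(d_k-d'_k)$. Then
\[
\sum_{\lambda\in\Lambda_n}e(\lambda z)=\prod_{k=0}^{n-1}\ \sum_{l=0}^{p-1}e(lN^kz).
\]
In $N^{r-1}z$ the terms with $k<r$ are integers, so $N^{r-1}z\equiv(d_r-d_r')/N=(b-b')/p\pmod1$, where $d_r=qb$, $d'_r=qb'$ and $0<|b-b'|<p$. The factor with $k=r-1$ is therefore $\sum_{l=0}^{p-1}e(l(b-b')/p)=0$, and the columns are orthogonal.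

Let $f=\sum_{w\in D^n}c_w\mathbf 1_{K_w}$ and $c=(c_w)$. Then $\|f\|^2=p^{-n}\|c\|^2_{\ell^2}$, and \eqref{eq:cylint} reads $\langle f,e_\lambda\rangle_\mu=\hat\mu(N^{-n}\lambda)\,p^{-n/2}(Uc)_\lambda$ for $\lambda\in\Lambda_n$. For such $\lambda$,
\[
0\le N^{-n}\lambda\le(p-1)\sum_{k=1}^{n}N^{-k}<\frac{p-1}{N-1}<1,
\]
so $\delta\le|\hat\mu(N^{-n}\lambda)|\le1$, where $\delta$ is the minimum of $|\hat\mu|$ on $[0,\frac{p-1}{N-1}]$. By Lemma~\ref{lem:zeros}, $\delta>0$, and $\delta$ does not depend on $n$. As $\|Uc\|_{\ell^2}=\|c\|_{\ell^2}$,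
\[
\delta^2\|f\|^2\le\sum_{\lambda\in\Lambda_n}|\langle f,e_\lambda\rangle_\mu|^2\le\|f\|^2 .
\]
A fixed step function is a step function of every higher level, so we may let $n\to\infty$ and replace $\Lambda_n$ by $\Lambda$. By density the upper bound extends to all $f\in L^2(\mu)$, first for finite subsums and then for the full sum. The coefficient map $L^2(\mu)\to\ell^2(\Lambda)$ is thus continuous, and the lower bound extends as well.

For $f=e_{\lambda_0}$, $\lambda_0\in\Lambda$, the upper bound reads $1+\sum_{\lambda\ne\lambda_0}|\langle e_{\lambda_0},e_\lambda\rangle_\mu|^2\le1$, so $E(\Lambda)$ is orthonormal. By the lower bound, only $f=0$ is orthogonal to all $e_\lambda$.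
\end{proof}

The next lemma is the independence argument of Section~\ref{sec:example} in general form.

\begin{lemma}\label{lem:rigid}
For $c\in\mathbb Z$, the functions $e_{cN^n}$ converge weakly in $L^2(\mu)$ to the constant $\overline{\hat\mu(c)}$ as $n\to\infty$.
\end{lemma}

\begin{proof}
Let $w\in D^r$ and $n\ge r$. Then $cN^nx_w\in\mathbb Z$, so \eqref{eq:cylint} and Lemma~\ref{lem:zeros} give
\[
\langle\mathbf 1_{K_w},e_{cN^n}\rangle_\mu=p^{-r}\hat\mu(cN^{n-r})=p^{-r}\hat\mu(c)=\big\langle\mathbf 1_{K_w},\overline{\hat\mu(c)}\big\rangle_\mu .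
\]
Now apply (W1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\rho_1=\mu_{p,q}$ and $\rho_2=\mu_{q,p}$; both have base $N=pq$. Hypothesis (a) of Theorem~\ref{thm:glue} holds with $A_i=B_i=1$ by Lemma~\ref{lem:onb}. For (b) take $h_n^{(1)}=pN^n$ and $h_n^{(2)}=qN^n$, and apply Lemmas~\ref{lem:zeros} and~\ref{lem:rigid} to $\mu_{p,q}$, and to $\mu_{q,p}$ with the roles of $p$ and $q$ exchanged.
\begin{itemize}
\item The weak limit of $e_{pN^n}$ is $\overline{\hat\mu_{p,q}(p)}\ne0$ in $L^2(\rho_1)$, and it is $\overline{\hat\mu_{q,p}(p)}=0$ in $L^2(\rho_2)$ because $q\nmid p$.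
\item The weak limit of $e_{qN^n}$ is $\overline{\hat\mu_{q,p}(q)}\ne0$ in $L^2(\rho_2)$, and it is $\overline{\hat\mu_{p,q}(q)}=0$ in $L^2(\rho_1)$ because $p\nmid q$.
\end{itemize}
The limits $\varphi_i$ are nonzero constants, so we may take $\alpha_i=\beta_i=|\varphi_i|$, and then $\kappa=1$. Theorem~\ref{thm:glue} gives frames with $B/A\le1+\varepsilon$. The dimensions differ because $p\ne q$.
\end{proof}

\begin{remark}
If $p\mid q$, then $p\nmid a$ implies $q\nmid a$, so by Lemma~\ref{lem:zeros} every zero of $\hat\mu_{p,q}$ is a zero of $\hat\mu_{q,p}$. No sequence $cN^n$ with $c\in\mathbb Z$ then has weak limit $0$ on $\mu_{p,q}$ and a nonzero limit on $\mu_{q,p}$. The next section covers such pairs after a dilation.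
\end{remark}

\section{Generic dilations and the range of dimensions}\label{sec:dilate}

Hypothesis (b) of Theorem~\ref{thm:glue} has two halves: a nonvanishing limit on $\rho_i$, which is a property of $\rho_i$ alone, and a zero limit on the other summands. In Theorem~\ref{thm:main} the second half came from the arithmetic of a common base. It can also be had for free by dilating the measures relative to each other.

\begin{definition}
A finite positive Borel measure $\mu\ne0$ on $\mathbb R$ is \emph{partially rigid} if there are $h_n\in\mathbb R$ with $|h_n|\to\infty$, a function $\varphi$ and $\alpha>0$ such that $e_{h_n}\rightharpoonup\varphi$ in $L^2(\mu)$ and $|\varphi|\ge\alpha$ $\mu$-a.e.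
\end{definition}

This is a strong form of the lack of decay discussed in Section~\ref{sec:count}; we do not claim that it is necessary for a sum to have a frame. For $\theta>0$ and $\tau\in\mathbb R$ let $\mu^{\theta,\tau}$ be the image of $\mu$ under $x\mapsto\theta x+\tau$.

\begin{theorem}\label{thm:dilate}
\textup{(i)} Let $\mu_1,\dots,\mu_k$ $(k\ge2)$ be measures on $\mathbb R$ without atoms, each with a Fourier frame and each partially rigid. Then for Lebesgue-a.e. $(\theta_1,\dots,\theta_k)\in(0,\infty)^k$ the following holds: for all $w_i>0$ and $\tau_i\in\mathbb R$, the measure $\sum_iw_i\,\mu_i^{\theta_i,\tau_i}$ has a Fourier frame.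

\textup{(ii)} The set $\mathcal D=\{\frac{\log p}{\log pq}:p,q\ge2\text{ integers}\}$ is dense in $(0,1)$. For any $s_1,\dots,s_k\in\mathcal D$ there are self-similar Cantor measures of dimensions $s_1,\dots,s_k$ whose sum has a Fourier frame. One may take $\mu_{p_i,q_i}^{\theta_i,\tau_i}$ with $s_i=\frac{\log p_i}{\log p_iq_i}$, for a.e. $\theta$ and all $\tau$, and $B/A$ can be made arbitrarily close to $1$.
\end{theorem}

After dilation the rigid sequence of $\mu_i^{\theta_i,\tau_i}$ is $h_n/\theta_i$, and on $\mu_j^{\theta_j,\tau_j}$ it acts as $th_n$ acts on $\mu_j$, with $t=\theta_j/\theta_i$. The Fourier transform of an atomless measure need not tend to $0$, but it is small on average over long intervals, and $th_n$ sweeps out a long interval as $t$ varies. The lemma turns this into a statement for almost every $t$, along one subsequence that does not depend on $t$.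

\begin{lemma}\label{lem:generic}
Let $\mu_1,\dots,\mu_k$ be finite measures on $\mathbb R$ without atoms, and let $|h_n|\to\infty$. There are a subsequence $(h_{n_l})_l$ and a Borel set $E\subset(0,\infty)$ of Lebesgue measure zero such that $e_{th_{n_l}}\rightharpoonup0$ in $L^2(\mu_j)$ for all $t\in(0,\infty)\setminus E$ and all $j$.
\end{lemma}

\begin{proof}
Fix $j$, $f\in L^2(\mu_j)$ and $Q=[1/m,m]$ with $m\ge2$ an integer. By Fubini's theorem,
\[
I_n:=\int_Q|\langle e_{th_n},f\rangle_{\mu_j}|^2\,dt=\iint\Big(\int_Qe\big(th_n(y-z)\big)\,dt\Big)\overline{f(y)}f(z)\,d\mu_j(y)\,d\mu_j(z).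
\]
The inner integral is bounded by $m$, and for $y\ne z$ it is bounded by $1/(\pi|h_n||y-z|)$, which tends to $0$. The diagonal has measure $\int\mu_j(\{z\})\,d\mu_j(z)=0$ because there are no atoms. Since $f\in L^1(\mu_j)$, dominated convergence gives $I_n\to0$.

Let $F_j$ be a countable dense subset of $L^2(\mu_j)$, and enumerate the triples $(j,f,m)$ with $f\in F_j$. Choose $n_1<n_2<\cdots$ such that $I_{n_l}\le2^{-l}$ for each of the first $l$ triples. Then $\sum_lI_{n_l}<\infty$ for every triple, so the Borel set of $t\in Q$ with $\sum_l|\langle e_{th_{n_l}},f\rangle_{\mu_j}|^2=\infty$ is null. Let $E$ be the union of these sets over all triples. Each $t\notin E$ lies in some $Q$, so $\langle e_{th_{n_l}},f\rangle_{\mu_j}\to0$ for all $j$ and $f\in F_j$, and (W1) completes the proof.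
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dilate}]
(i) Let $h_n^{(i)}$, $\varphi_i$, $\alpha_i$ be as in the definition of partial rigidity for $\mu_i$. Apply Lemma~\ref{lem:generic} to $(h_n^{(i)})_n$, replace this sequence by the subsequence obtained, which has the same weak limit $\varphi_i$, and let $E_i$ be the null set. Let $\Theta$ be the set of $\theta\in(0,\infty)^k$ with $\theta_j/\theta_i\notin E_i$ for all $i\ne j$. For fixed $\theta_i$ the set $\theta_iE_i$ of excluded values of $\theta_j$ is null, so $\Theta$ has full measure by Fubini's theorem. It does not depend on $w$ or $\tau$.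

Fix $\theta\in\Theta$, $w_i>0$ and $\tau_i\in\mathbb R$. Let $L_i(x)=\theta_ix+\tau_i$ and $\rho_i=w_i\mu_i^{\theta_i,\tau_i}$. The map $f\mapsto f\circ L_i$ is a bijection of $L^2(\rho_i)$ onto $L^2(\mu_i)$, with
\begin{equation}\label{eq:affine}
\langle f,g\rangle_{\rho_i}=w_i\langle f\circ L_i,g\circ L_i\rangle_{\mu_i},\qquad e_\lambda\circ L_i=e(\lambda\tau_i)\,e_{\theta_i\lambda}.
\end{equation}
We check the hypotheses of Theorem~\ref{thm:glue}.

(a) Let $E(\Lambda_i)$ be a frame for $\mu_i$ with bounds $A_i,B_i$. By \eqref{eq:affine},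
\[
\sum_{\lambda\in\Lambda_i}|\langle f,e_{\lambda/\theta_i}\rangle_{\rho_i}|^2=w_i^2\sum_{\lambda\in\Lambda_i}|\langle f\circ L_i,e_\lambda\rangle_{\mu_i}|^2,\qquad\|f\|^2_{L^2(\rho_i)}=w_i\|f\circ L_i\|^2_{L^2(\mu_i)},
\]
so $E(\theta_i^{-1}\Lambda_i)$ is a frame for $\rho_i$ with bounds $w_iA_i,w_iB_i$.

(b) Let $H_n^{(i)}=h_n^{(i)}/\theta_i$. For $j\ne i$, $t=\theta_j/\theta_i$ and $f\in L^2(\rho_j)$, \eqref{eq:affine} gives $|\langle e_{H_n^{(i)}},f\rangle_{\rho_j}|=w_j|\langle e_{th_n^{(i)}},f\circ L_j\rangle_{\mu_j}|\to0$, since $t\notin E_i$. On $\rho_i$ we have $e_{H_n^{(i)}}\circ L_i=e(H_n^{(i)}\tau_i)\,e_{h_n^{(i)}}$. Pass to a subsequence along which $e(H_n^{(i)}\tau_i)$ converges to some $\zeta_i$ with $|\zeta_i|=1$. Then $e_{H_n^{(i)}}\rightharpoonup\zeta_i\,\varphi_i\circ L_i^{-1}$ in $L^2(\rho_i)$, and the modulus of the limit lies in $[\alpha_i,1]$ $\rho_i$-a.e.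

(c) The index set is finite. Theorem~\ref{thm:glue} applies.

(ii) We have $\frac{\log p}{\log pq}=(1+\frac{\log q}{\log p})^{-1}$. Given $x>0$, let $q=\lceil p^x\rceil\ge2$. Then $p^x\le q\le2p^x$, so $\frac{\log q}{\log p}\to x$ as $p\to\infty$. Since $x\mapsto(1+x)^{-1}$ maps $(0,\infty)$ continuously onto $(0,1)$, the set $\mathcal D$ is dense.

The measures $\mu_{p,q}$ have no atoms, they have orthonormal bases of exponentials by Lemma~\ref{lem:onb}, and they are partially rigid with $h_n=pN^n$ and the constant limit $\overline{\hat\mu_{p,q}(p)}\ne0$ by Lemmas~\ref{lem:zeros} and~\ref{lem:rigid}. So (i) applies to any list $(p_i,q_i)$ with $k\ge2$. In its proof $w_i=A_i=B_i=1$ and the limits have constant modulus, so $\alpha_i=\beta_i$ is admissible and $\kappa=1$. (For $k=1$, part (a) above gives an orthonormal basis.) Finally, the image of a self-similar Cantor measure under $L(x)=\theta x+\tau$ is the self-similar measure of the maps $L\circ S_j\circ L^{-1}$, with attractor $L(K)$. These maps have the same ratios and weights and disjoint images $L(S_j(K))$,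 so the image is a self-similar Cantor measure of the same dimension.
\end{proof}

\begin{remark}
The absence of atoms is used only in Lemma~\ref{lem:generic}, and part (i) fails without it. The point mass $\delta_0$ has the frame $\{e_0\}$ and is partially rigid, since $e_n=1$ in $L^2(\delta_0)$ for all $n$. But $\delta_\tau+\mu_{p,q}^{\theta,\tau'}$ has an atom and a nonzero atomless part, so it is not of pure type and has no Fourier frame.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Lev}
Nir Lev, \emph{Fourier frames for singular measures and pure type phenomena}, arXiv:1607.06267 (2016).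

\end{thebibliography}
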